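\title{An ultrafilter of Tukey type $\omega_1\times\mathfrak c$ in a model of $\omega_1<\mathfrak p$}

\begin{abstract}
Order a nonprincipal ultrafilter $\mathcal U$ on $\omega$ by reverse almost inclusion $\supseteq^*$. We show that it is consistent, relative to ZFC, that $\omega_1<\mathfrak p$ and some $\langle\mathcal U,\supseteq^*\rangle$ is Tukey equivalent to $\omega_1\times\mathfrak c$. More generally, if $\lambda$ is regular and uncountable, $\lambda^{\aleph_0}=\lambda$ and $2^\lambda=\lambda^+$, then a ccc forcing extension satisfies $\mathfrak p=\mathfrak c=\lambda^+$ and contains an ultrafilter of type $\lambda\times\mathfrak c$ with a finite-to-one image of type $\mathfrak c$. The ultrafilter lives on a disjoint union of finite sets; a generic $\lambda$-sequence shrinks the finite fibers, and a finite support iteration of Mathias forcings shrinks the base. The proof rests on a preservation property, stated in terms of $\lambda$-branching trees of finite height. In contrast, ZFC proves that no ultrafilter has type $\omega\times\mathfrak c$.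
\end{abstract}

\section{Introduction}

\subsection{Tukey reducibility}

A \emph{quasiorder} is a set with a reflexive and transitive relation $\le$. It is \emph{directed} if every finite subset has an upper bound. A subset is \emph{bounded} if it has an upper bound, and \emph{cofinal} if every element of the quasiorder lies below one of its members. For directed sets $P$ and $Q$, a map $f\colon P\to Q$ is a \emph{Tukey map} if the image of every unbounded subset of $P$ is unbounded in $Q$; equivalently, if $\mathcal X\subseteq P$ is bounded whenever $f[\mathcal X]$ is. We write $P\le_TQ$ if there is a Tukey map from $P$ to $Q$, and $P\equiv_TQ$ if $P\le_TQ\le_TP$. Tukey maps compose, so $\le_T$ is transitive. The product $P\times Q$ is ordered coordinatewise, and a subset of it is bounded exactly when both of its projections are. Cardinals are ordinals with their usual order.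

Tukey equivalence forgets everything about a directed set except how one goes to infinity in it. Two cardinals make this concrete. For a directed set $P$ that is not bounded in itself, let $\operatorname{add}(P)$ be the least size of an unbounded subset and $\operatorname{cof}(P)$ the least size of a cofinal subset. If $f\colon P\to Q$ is a Tukey map, then $\operatorname{add}(Q)\le\operatorname{add}(P)$, because $f$ carries a smallest unbounded set to an unbounded set. Also $\operatorname{cof}(P)\le\operatorname{cof}(Q)$: for each $q$ in a cofinal subset of $Q$ pick a bound $p_q$ of $\{p:f(p)\le q\}$, and the $p_q$ are cofinal in $P$. So both cardinals are invariants of $\equiv_T$. For a limit ordinal $\delta$ both equal $\operatorname{cf}(\delta)$. For regular cardinals $\lambda<\kappa$ we have $\operatorname{add}(\lambda\times\kappa)=\lambda$ and $\operatorname{cof}(\lambda\times\kappa)=\kappa$, so $\lambda\times\kappa$ is not equivalent to any ordinal: it has two independent directions to infinity.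

\subsection{Ultrafilters modulo finite sets}

Let $\omega^*$ be the set of nonprincipal ultrafilters on $\omega$, and let $\mathfrak c=2^{\aleph_0}$. For $A,B\subseteq\omega$ write $B\subseteq^*A$, or $A\supseteq^*B$, if $B\setminus A$ is finite. For $\mathcal U\in\omega^*$, the directed quasiorder $\langle\mathcal U,\supseteq^*\rangle$ has $A\le B$ iff $A\supseteq^*B$: smaller sets are higher. A \emph{pseudointersection} of a family $\mathcal H$ of subsets of $\omega$ is an infinite set $Z$ with $Z\subseteq^*H$ for all $H\in\mathcal H$. Thus a subset of $\mathcal U$ is bounded exactly when it has a pseudointersection \emph{that belongs to $\mathcal U$}. The ultrafilter $\mathcal U$ is a \emph{P-point} if all its countable subsets are bounded. The \emph{pseudointersection number} $\mathfrak p$ is the least size of a family $\mathcal H\subseteq[\omega]^\omega$ such that every finite subfamily has infinite intersection but $\mathcal H$ has no pseudointersection. Countable families do not qualify (pick increasing $n_j\in H_0\cap\dots\cap H_j$), so $\mathfrak p\ge\omega_1$. All of this applies verbatim to any countably infinite set in place of $\omega$.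

\begin{lemma}\label{lem:nopseudo}
No $\mathcal U\in\omega^*$ has a pseudointersection. Consequently $\mathfrak p\le\operatorname{cof}\langle\mathcal U,\supseteq^*\rangle\le\mathfrak c$.
\end{lemma}

\begin{proof}
Let $Z$ be infinite and split it into infinite sets $Z_0$ and $Z_1$. Neither $Z\subseteq^*Z_0$ nor $Z\subseteq^*\omega\setminus Z_0$ holds, and one of $Z_0$, $\omega\setminus Z_0$ is in $\mathcal U$. For the second claim, finite subfamilies of a cofinal subset of $\mathcal U$ have infinite intersection, and a pseudointersection of a cofinal subset would be one of $\mathcal U$.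
\end{proof}

The simplest types arise from ultrafilters generated by a chain.

\begin{lemma}\label{lem:chain}
Let $\kappa$ be a limit ordinal and $\langle v_\beta:\beta<\kappa\rangle$ a $\subseteq^*$-decreasing sequence of infinite subsets of $\omega$ such that $\mathcal V=\{v\subseteq\omega:\exists\beta\ v_\beta\subseteq^*v\}$ is an ultrafilter. Then no infinite set is almost contained in $v_\beta$ for unboundedly many $\beta$, and $\langle\mathcal V,\supseteq^*\rangle\equiv_T\kappa$.
\end{lemma}

\begin{proof}
An infinite set almost contained in unboundedly many $v_\beta$ is almost contained in all of them, so it is a pseudointersection of $\mathcal V$; Lemma~\ref{lem:nopseudo} excludes this. Hence $\beta\mapsto v_\beta$ is a Tukey map $\kappa\to\mathcal V$. The map $v\mapsto\min\{\beta:v_\beta\subseteq^*v\}$ is a Tukey map $\mathcal V\to\kappa$: if its values on $\mathcal X$ are at most $\beta$, then $v_\beta$ bounds $\mathcal X$.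
\end{proof}

\begin{example}\label{ex:pc}
If $\mathfrak p=\mathfrak c$, some $\mathcal V\in\omega^*$ has type $\mathfrak c$. Enumerate $\mathcal P(\omega)=\{X_\beta:\beta<\mathfrak c\}$. At stage $\beta$ take a pseudointersection $Z$ of $\{v_\zeta:\zeta<\beta\}$, which exists since $\beta<\mathfrak p$, and let $v_\beta$ be one of $Z\cap X_\beta$, $Z\setminus X_\beta$ that is infinite. Lemma~\ref{lem:chain} applies.
\end{example}

\subsection{The question and the results}

After chains, products of two cardinals are the next types to try. The following question comes from Milovich's paper \cite{Milovich}.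

\begin{quote}
\emph{Is it consistent with $\omega_1<\mathfrak p$ that there is $\mathcal U\in\omega^*$ with $\langle\mathcal U,\supseteq^*\rangle\equiv_T\omega_1\times\mathfrak c$?}
\end{quote}

Under CH the type degenerates: $\omega_1\times\omega_1\equiv_T\omega_1$ through the maps $\alpha\mapsto\langle\alpha,\alpha\rangle$ and $\langle\alpha,\beta\rangle\mapsto\max(\alpha,\beta)$, and $\mathfrak p=\mathfrak c=\omega_1$, so Example~\ref{ex:pc} realizes it. The hypothesis $\omega_1<\mathfrak p$ removes this escape. It gives $\operatorname{cof}\langle\mathcal U,\supseteq^*\rangle>\omega_1$ by Lemma~\ref{lem:nopseudo}, while $\operatorname{add}(\omega_1\times\mathfrak c)=\omega_1$ because $\operatorname{cf}(\mathfrak c)>\omega$ by K\"onig's theorem. So $\mathcal U$ must be a P-point that is not equivalent to a chain and that contains sets $A_\alpha$ ($\alpha<\omega_1$) with no pseudointersection in $\mathcal U$.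

Two things suggest a negative answer. First, under $\omega_1<\mathfrak p$ the sets $A_\alpha$ have pseudointersections inside every member $X$ of $\mathcal U$, since $\{X\}\cup\{A_\alpha:\alpha<\omega_1\}$ has size less than $\mathfrak p$. The ultrafilter has to avoid all of them and still have the very simple cofinal structure of a product. Second, the same question with $\omega$ in place of $\omega_1$ has a negative answer in ZFC, by Theorem~\ref{thm:B} below. Nevertheless the answer is yes.

\begin{theorem}\label{thm:A}
Let $\lambda$ be a regular uncountable cardinal with $\lambda^{\aleph_0}=\lambda$ and $2^\lambda=\lambda^+$. There is a ccc forcing extension in which $\mathfrak p=\mathfrak c=\lambda^+$ and there are $\mathcal U,\mathcal V\in\omega^*$ with $\langle\mathcal U,\supseteq^*\rangle\equiv_T\lambda\times\mathfrak c$ and $\langle\mathcal V,\supseteq^*\rangle\equiv_T\mathfrak c$, where $\mathcal V$ is a finite-to-one image of $\mathcal U$.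
\end{theorem}

The last clause means that $\mathcal V=\{v:\pi^{-1}[v]\in\mathcal U\}$ for a map $\pi$ with finite point preimages. Under GCH the cardinal $\lambda=\omega_1$ satisfies the hypotheses, and GCH holds in $L$. This answers the question.

\begin{corollary}\label{cor:answer}
If $V\models\mathrm{ZFC+GCH}$, then some ccc forcing extension of $V$ satisfies $\omega_1<\mathfrak p=\mathfrak c=\omega_2$ and contains $\mathcal U\in\omega^*$ with $\langle\mathcal U,\supseteq^*\rangle\equiv_T\omega_1\times\mathfrak c$. In particular, this situation is consistent relative to ZFC.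
\end{corollary}

\begin{theorem}[ZFC]\label{thm:B}
Let $Q$ be a nonempty directed set in which every countable subset is bounded. If $\mathcal U\in\omega^*$ and $\langle\mathcal U,\supseteq^*\rangle\le_T\omega\times Q$, then $\mathcal U$ is a P-point. Hence $\langle\mathcal U,\supseteq^*\rangle\not\equiv_T\omega\times Q$ for all $\mathcal U\in\omega^*$. In particular, no $\langle\mathcal U,\supseteq^*\rangle$ is Tukey equivalent to $\omega\times\mathfrak c$.
\end{theorem}

Theorem~\ref{thm:B} is proved in Section~\ref{sec:B} and is not used afterwards. Section~\ref{sec:decisive} reduces Theorem~\ref{thm:A} to finding a chain that generates a \emph{decisive} filter over a \emph{tower} of finite sets. Decisiveness refers to all reals of the model, so it has to be restored after each forcing step; Section~\ref{sec:good} isolates the property, \emph{goodness}, that lets one restore it, and Section~\ref{sec:preservation} shows that goodness survives the forcings we need. Section~\ref{sec:tower} forces a tower from which the induction can start, and Section~\ref{sec:iteration} runs the iteration.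

\section{A countable factor is impossible}\label{sec:B}

A Tukey map into $\omega\times Q$ writes $\mathcal U$ as an increasing union of countably many filters, each of which has its countable subsets bounded in $\mathcal U$. An unbounded decreasing sequence escapes from each of these filters. Its successive differences partition $\omega$, and the union of every other difference is a set that $\mathcal U$ cannot decide.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $f\colon\mathcal U\to\omega\times Q$ be a Tukey map, and suppose that $\{B_n:n<\omega\}\subseteq\mathcal U$ is unbounded. Put $A_0=\omega$ and $A_{n+1}=(B_0\cap\dots\cap B_n)\setminus(n+1)$. Then $A_0\supseteq A_1\supseteq\cdots$ are in $\mathcal U$, $\bigcap_nA_n=\emptyset$, and $\{A_n:n<\omega\}$ is unbounded in $\mathcal U$.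

Let $\mathcal S_n$ be the set of $A\in\mathcal U$ such that the first coordinate of $f(A)$ is at most $n$, and let $\mathcal G_n\subseteq\mathcal U$ be the filter generated by $\mathcal S_n$, the sets $A_0,\dots,A_n$ and the cofinite sets. The $\mathcal G_n$ increase, and their union is $\mathcal U$ because the union of the $\mathcal S_n$ is.

\emph{Every countable $\mathcal X\subseteq\mathcal G_n$ is bounded in $\mathcal U$.} Each member of $\mathcal X$ almost contains the intersection of $A_n$ with finitely many members of $\mathcal S_n$. Let $\mathcal S'\subseteq\mathcal S_n$ be the countable set of members so used. The second coordinates of the points of $f[\mathcal S']$ have a bound $q\in Q$, so $\langle n,q\rangle$ bounds $f[\mathcal S']$. As $f$ is a Tukey map, $\mathcal S'$ has a bound $X\in\mathcal U$, and $X\cap A_n$ bounds $\mathcal X$.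

Therefore, for each $n$, some $A_m$ is not in $\mathcal G_n$, and then no later $A_{m'}\subseteq A_m$ is in $\mathcal G_n$. Choose $0=n_0<n_1<\cdots$ with $A_{n_{i+1}}\notin\mathcal G_{n_i}$, and let $D_i=A_{n_i}\setminus A_{n_{i+1}}$. The $D_i$ partition $\omega$. Every $X\in\mathcal G_{n_i}$ meets $D_i$: otherwise $X\cap A_{n_i}\subseteq A_{n_{i+1}}$, which puts $A_{n_{i+1}}$ in $\mathcal G_{n_i}$. Let $E$ be the union of the $D_i$ with $i$ even. One of $E$ and $\omega\setminus E$ is in $\mathcal U$, hence in $\mathcal G_{n_i}$ for all large $i$, hence meets $D_i$ for all large $i$. But $E$ misses $D_i$ for odd $i$, and $\omega\setminus E$ misses $D_i$ for even $i$. This contradiction shows that $\mathcal U$ is a P-point.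

Now suppose $\langle\mathcal U,\supseteq^*\rangle\equiv_T\omega\times Q$. For a fixed $q\in Q$ the map $n\mapsto\langle n,q\rangle$ shows $\omega\le_T\omega\times Q$, so there is a Tukey map $\omega\to\mathcal U$. Its range is a countable unbounded subset of $\mathcal U$, which contradicts the first part. Finally, $Q=\mathfrak c$ satisfies the hypothesis since $\operatorname{cf}(\mathfrak c)>\omega$.
\end{proof}

\begin{remark}
Both hypotheses are needed. On $\omega\times\omega$ let $A_n=(\omega\setminus n)\times\omega$. The filter $\{X:\exists n\ A_n\subseteq^*X\}$ reduces to $\omega$, which is $\omega\times Q$ for a one-point $Q$, and $\{A_n:n<\omega\}$ is unbounded in it; so maximality of $\mathcal U$ cannot be dropped. Next, a set that is almost contained in every $A_n$ meets each column $\{n\}\times\omega$ in a finite set, so the $A_n$ and the complements of all such sets generate a proper filter. An ultrafilter $\mathcal U$ extending it is nonprincipal and not a P-point, and $X\mapsto\langle0,X\rangle$ reduces it to $\omega\times Q$ for $Q=\langle\mathcal U,\supseteq^*\rangle$; so the hypothesis on $Q$ cannot be dropped. The last step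 of the proof takes the union of every other $D_i$. For a $\subseteq^*$-decreasing sequence of uncountable length the differences are only almost disjoint, and that step is not available.
\end{remark}

\section{Towers and decisive filters}\label{sec:decisive}

From now on $\lambda$ is a regular uncountable cardinal. A \emph{filter} is a filter on $\omega$ that contains all cofinite sets; we allow the filter $\mathcal P(\omega)$, and call a filter \emph{proper} if it does not contain $\emptyset$.

The plan is to give the two directions of $\lambda\times\kappa$ separate places to act. Let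
\[
I_n=\{0,1,\dots,2^n\},\qquad \Omega=\bigcup_{n<\omega}\{n\}\times I_n,\qquad \pi\colon\Omega\to\omega,\quad\pi(n,i)=n .
\]
The map $\pi$ is finite-to-one. The $\kappa$-direction will shrink the base $\omega$ along a chain $\langle v_\beta:\beta<\kappa\rangle$, and the $\lambda$-direction will shrink the fibers $I_n$. (The size $2^n+1$ is explained in Remark~\ref{rem:sizes}.)

\begin{definition}
A \emph{tower} is a sequence $\mathbf a=\langle a_\alpha:\alpha<\lambda\rangle$ of functions on $\omega$ such that $a_\alpha(n)\subseteq I_n$ and $|a_\alpha(n)|\ge2$ for all $\alpha$ and $n$, and such that for $\alpha<\alpha'$ we have $a_{\alpha'}(n)\subseteq a_\alpha(n)$ for all but finitely many $n$.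
\end{definition}

Fix a tower $\mathbf a$. A subset of $\Omega$ is the same as an element $B$ of $\mathcal B=\prod_n\mathcal P(I_n)$, and the generators of our ultrafilter have to fall almost inside it or almost outside it. For $B\in\mathcal B$ and $\alpha<\lambda$ let
\[
B^0_\alpha=\{n:a_\alpha(n)\subseteq B(n)\},\qquad B^1_\alpha=\{n:a_\alpha(n)\cap B(n)=\emptyset\}.
\]
Say that $b\subseteq I_n$ \emph{splits} $a\subseteq I_n$ if $a\cap b\ne\emptyset\ne a\setminus b$. Then $n\notin B^0_\alpha\cup B^1_\alpha$ iff $B(n)$ splits $a_\alpha(n)$. Since the tower decreases,
\begin{equation}\label{eq:mono}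
B^i_\alpha\subseteq^*B^i_{\alpha'}\qquad\text{for }\alpha<\alpha'<\lambda\text{ and }i<2 .
\end{equation}

\begin{definition}
A proper filter $\mathcal F$ is \emph{decisive} if for every $B\in\mathcal B$ there are $\alpha<\lambda$ and $i<2$ with $B^i_\alpha\in\mathcal F$.
\end{definition}

A decisive filter is an ultrafilter: given $v\subseteq\omega$, let $B(n)=I_n$ for $n\in v$ and $B(n)=\emptyset$ otherwise; then $B^0_\alpha=v$ and $B^1_\alpha=\omega\setminus v$ for every $\alpha$.

\begin{proposition}\label{prop:reduction}
Let $\mathbf a$ be a tower, $\kappa$ a limit ordinal, and $\langle v_\beta:\beta<\kappa\rangle$ a $\subseteq^*$-decreasing sequence of infinite subsets of $\omega$ such that $\mathcal V=\{v:\exists\beta\ v_\beta\subseteq^*v\}$ is decisive. Put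
\[
A_\alpha=\{(n,i):i\in a_\alpha(n)\},\qquad C_{\alpha,\beta}=A_\alpha\cap\pi^{-1}[v_\beta],\qquad \mathcal U=\{X\subseteq\Omega:\exists\alpha\,\exists\beta\ C_{\alpha,\beta}\subseteq^*X\}.
\]
Then $\mathcal U$ is a nonprincipal ultrafilter on $\Omega$, its image under $\pi$ is $\mathcal V$, and
\[
\langle\mathcal U,\supseteq^*\rangle\equiv_T\lambda\times\kappa,\qquad\langle\mathcal V,\supseteq^*\rangle\equiv_T\kappa .
\]
\end{proposition}

\begin{proof}
The fibers $I_n$ are finite, so an inclusion between subsets of $\Omega$ holds modulo a finite set iff it holds exactly on all but finitely many fibers. Hence $A_{\alpha'}\subseteq^*A_\alpha$ and $C_{\alpha',\beta'}\subseteq^*C_{\alpha,\beta}$ for $\alpha\le\alpha'$ and $\beta\le\beta'$. Each $C_{\alpha,\beta}$ is infinite, since it meets the fiber over every $n\in v_\beta$. So $\mathcal U$ is a proper filter on $\Omega$ that contains the cofinite sets. For the same two reasons,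
\begin{equation}\label{eq:base}
C_{\alpha,\beta}\subseteq^*\pi^{-1}[v]\iff v_\beta\subseteq^*v ,
\end{equation}
which says that the image of $\mathcal U$ under $\pi$ is $\mathcal V$. As $\mathcal V$ is an ultrafilter, Lemma~\ref{lem:chain} gives $\langle\mathcal V,\supseteq^*\rangle\equiv_T\kappa$.

\emph{$\mathcal U$ is an ultrafilter.} Given $X\subseteq\Omega$, let $B(n)=\{i:(n,i)\in X\}$. By decisiveness $v_\beta\subseteq^*B^i_\alpha$ for some $\alpha,\beta,i$. If $i=0$, then $a_\alpha(n)\subseteq B(n)$ for almost all $n\in v_\beta$, so $C_{\alpha,\beta}\subseteq^*X$. If $i=1$, then $a_\alpha(n)\cap B(n)=\emptyset$ for almost all $n\in v_\beta$, so $C_{\alpha,\beta}\subseteq^*\Omega\setminus X$.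

\emph{$\mathcal U\le_T\lambda\times\kappa$.} For $X\in\mathcal U$ choose $f(X)=\langle\alpha,\beta\rangle$ with $C_{\alpha,\beta}\subseteq^*X$. If $\langle\alpha,\beta\rangle$ bounds $f[\mathcal X]$, then $C_{\alpha,\beta}\subseteq^*C_{f(X)}\subseteq^*X$ for all $X\in\mathcal X$, so $C_{\alpha,\beta}$ bounds $\mathcal X$.

\emph{$\lambda\times\kappa\le_T\mathcal U$.} We show that $\langle\alpha,\beta\rangle\mapsto C_{\alpha,\beta}$ is a Tukey map. Let $Y\subseteq\lambda\times\kappa$ be unbounded and suppose that its image is bounded. A bound almost contains some $C_{\alpha_0,\beta_0}$, so $C_{\alpha_0,\beta_0}\subseteq^*C_{\alpha,\beta}$ for all $\langle\alpha,\beta\rangle\in Y$. One projection of $Y$ is unbounded.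

If the projection to $\kappa$ is unbounded, then \eqref{eq:base} gives $v_{\beta_0}\subseteq^*v_\beta$ for unboundedly many $\beta$, contrary to Lemma~\ref{lem:chain}.

If the projection to $\lambda$ is unbounded, then $C_{\alpha_0,\beta_0}\subseteq^*A_\alpha$ for unboundedly many $\alpha$, hence for all $\alpha<\lambda$. Let $X=\{(n,\min a_{\alpha_0}(n)):n<\omega\}$. This set has one point in each fiber, while $C_{\alpha,\beta}$ has at least two points in the fiber over each $n\in v_\beta$; so $X\notin\mathcal U$. Hence $C_{\alpha,\beta}\subseteq^*\Omega\setminus X$ for some $\alpha$ and some $\beta$, which we may take above $\beta_0$. Then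
\[
C_{\alpha_0,\beta}\subseteq^*C_{\alpha_0,\beta_0}\cap\pi^{-1}[v_\beta]\subseteq^*A_\alpha\cap\pi^{-1}[v_\beta]=C_{\alpha,\beta}\subseteq^*\Omega\setminus X .
\]
But $(n,\min a_{\alpha_0}(n))\in C_{\alpha_0,\beta}\cap X$ for every $n$ in the infinite set $v_\beta$, a contradiction.
\end{proof}

The last case is where $|a_\alpha(n)|\ge2$ is used. If all $a_\alpha(n)$ were singletons, the sets $A_\alpha$ would all be almost equal and $\mathcal U$ would be generated by the chain $\langle C_{0,\beta}:\beta<\kappa\rangle$.

It remains to find a model of $\mathfrak p=\mathfrak c=\lambda^+$ with a tower and a chain of length $\lambda^+$ that generates a decisive filter. We iterate ccc forcings $\lambda^+$ times. At stage $\beta$ we extend the filter generated by the chain built so far to a decisive filter $\mathcal D_\beta$, force a pseudointersection $v_\beta$ of $\mathcal D_\beta$, and force a pseudointersection of one small family to push $\mathfrak p$ up. Every $B$ of the final model appears at some stage $\beta$ and is decided by $v_\beta$. The difficulty is the first move: after new reals have been added, why does the chain still extend to a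 decisive filter?

\section{Good filters}\label{sec:good}

Throughout this section $\mathbf a$ is a fixed tower. A family of subsets of $I_n$ is \emph{splittable} if a single $b\subseteq I_n$ splits all its members. The empty family is splittable, so is $\{a\}$ when $|a|\ge2$, and so is every subfamily of a splittable family. A simple family that is not splittable is the triangle $\{\{0,1\},\{0,2\},\{1,2\}\}$: of three points, two lie on the same side of $b$. For a filter $\mathcal F$ and $Z\subseteq\omega$ let $\mathcal F[Z]$ be the filter generated by $\mathcal F\cup\{Z\}$; its members are the supersets of the sets $X\cap Z$ with $X\in\mathcal F$.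

\subsection{Deciding a single $B$}

The first step toward a decisive extension of $\mathcal F$ is to add one set $B^i_\alpha$ and stay proper. The next proposition says when this is always possible, without mentioning $B$.

\begin{proposition}\label{prop:onestep}
For a filter $\mathcal F$ the following are equivalent.
\begin{itemize}
\item[(i)] For every $B\in\mathcal B$ there are $\alpha<\lambda$ and $i<2$ such that $\mathcal F[B^i_\alpha]$ is proper.
\item[(ii)] For every unbounded $S\subseteq\lambda$ and every $\Phi\colon S\to\mathcal F$ there are $n<\omega$ and a finite $c\subseteq S$ such that $n\in\Phi(\alpha)$ for all $\alpha\in c$ and $\{a_\alpha(n):\alpha\in c\}$ is not splittable.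
\end{itemize}
\end{proposition}

\begin{proof}
Suppose (i) fails for $B$. Then $\Phi(\alpha)=\omega\setminus(B^0_\alpha\cup B^1_\alpha)$ is in $\mathcal F$ for all $\alpha<\lambda$. If $n\in\Phi(\alpha)$ for all $\alpha\in c$, then $B(n)$ splits every $a_\alpha(n)$ with $\alpha\in c$. So (ii) fails for $S=\lambda$ and $\Phi$.

Suppose (ii) fails for $S$ and $\Phi$. For each $n$ the family $\{a_\alpha(n):\alpha\in S,\ n\in\Phi(\alpha)\}$ has finitely many members, so it is already indexed by a finite set $c$, and some $B(n)$ splits all of it. Then $\Phi(\alpha)\cap B^i_\alpha=\emptyset$ for $\alpha\in S$ and $i<2$, so $\omega\setminus B^i_\alpha\in\mathcal F$ for $\alpha\in S$. By \eqref{eq:mono} and the unboundedness of $S$, this holds for all $\alpha<\lambda$. So (i) fails for $B$.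
\end{proof}

Condition (ii) suits forcing arguments. Its hypothesis is a $\lambda$-indexed family, which can be thinned by the pigeonhole principle, and its conclusion is a finite configuration, which can be forced by amalgamating finitely many conditions. But (ii) allows one step only. To take a second step we need some $\mathcal F[B^i_\alpha]$ that again satisfies (ii). If none does, then each $\alpha$ comes with two counterexamples, on unbounded sets $S_{\alpha,0}$ and $S_{\alpha,1}$, and we do not know in advance which $\alpha$ and which $i$ will matter. To refute them all at once, we apply a version of (ii) to the triples $\langle\alpha,\gamma_0,\gamma_1\rangle$ with $\gamma_i\in S_{\alpha,i}$, that is, to a tree of height $3$. Counterexamples of heights $k_0$ and $k_1$ call for height $1+k_0+k_1$. The property that reproduces itself is therefore the one for all finite heights.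

\subsection{Trees and certificates}

We write $t^\frown u$ for concatenation, $t^\frown\alpha$ for $t^\frown\langle\alpha\rangle$, and $|t|$ for length. For $T\subseteq\lambda^{\le k}$ let $\operatorname{succ}_T(t)=\{\alpha:t^\frown\alpha\in T\}$ and $T^{\max}=T\cap\lambda^k$.

\begin{definition}\label{def:good}
Let $k\ge0$.
\begin{itemize}
\item A \emph{$k$-tree} is a set $T\subseteq\lambda^{\le k}$ that contains $\emptyset$, is closed under initial segments, and has $\operatorname{succ}_T(t)$ unbounded in $\lambda$ for every $t\in T$ with $|t|<k$.
\item A \emph{$k$-certificate for $n$} is a finite set $F\subseteq\lambda^{\le k}$ that contains $\emptyset$, is closed under initial segments, and is such that $\{a_\alpha(n):\alpha\in\operatorname{succ}_F(t)\}$ is not splittable for every $t\in F$ with $|t|<k$.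
\item For a $k$-tree $T$ and $\Phi\colon T^{\max}\to\mathcal P(\omega)$, let $\Gamma(T,\Phi)$ be the set of $n$ for which there is a $k$-certificate $F\subseteq T$ for $n$ with $n\in\Phi(t)$ for all $t\in F^{\max}$.
\item A filter $\mathcal F$ is \emph{$k$-good} if $\Gamma(T,\Phi)\ne\emptyset$ for every $k$-tree $T$ and every $\Phi\colon T^{\max}\to\mathcal F$. It is \emph{good} if it is $k$-good for all $k\ge1$.
\end{itemize}
\end{definition}

Being $1$-good is condition (ii) of Proposition~\ref{prop:onestep}. The empty family is splittable, so in a $k$-certificate every node of length less than $k$ has a successor. Thus \emph{every node of a certificate $F$ extends to a node of $F^{\max}$}; in particular $F^{\max}\ne\emptyset$, and $F^{\max}\subseteq T$ implies $F\subseteq T$ for any $k$-tree $T$. It follows that a good filter is proper (take $\Phi$ constantly $\emptyset$). A subfilter of a good filter is good. If $T'\subseteq T$ are $k$-trees and $\Phi'(t)\subseteq\Phi(t)$ for $t\in T'^{\max}$, then $\Gamma(T',\Phi')\subseteq\Gamma(T,\Phi)$; so a counterexample to goodness remains one when the tree is thinned or the values are shrunk within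 the filter.

For a $k$-tree $T$ with $k\ge1$ and $\alpha\in\operatorname{succ}_T(\emptyset)$, the set $T_\alpha=\{t:\langle\alpha\rangle^\frown t\in T\}$ is a $(k-1)$-tree; for a function $\Phi$ on $T^{\max}$ put $\Phi_\alpha(t)=\Phi(\langle\alpha\rangle^\frown t)$. Thinning is done with the following pigeonhole principle.

\begin{lemma}\label{lem:pigeon}
If $T$ is a $k$-tree, $|M|<\lambda$ and $c\colon T^{\max}\to M$, then there is a $k$-tree $T'\subseteq T$ such that $c$ is constant on $T'^{\max}$.
\end{lemma}

\begin{proof}
Induction on $k$. For $k=0$ there is one node. For $k\ge1$ choose $(k-1)$-trees $T'_\alpha\subseteq T_\alpha$ on whose top nodes $c_\alpha$ has a constant value $\mu_\alpha\in M$. Since $\lambda$ is regular and $|M|<\lambda$, some value $\mu$ equals $\mu_\alpha$ for all $\alpha$ in an unbounded set $S$. Let $T'=\{\emptyset\}\cup\{\langle\alpha\rangle^\frown t:\alpha\in S,\ t\in T'_\alpha\}$.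
\end{proof}

Call a set $v\subseteq\omega$ \emph{good} if the filter $\langle v\rangle=\{X:v\subseteq^*X\}$ is good. For such filters the function $\Phi$ can be eliminated.

\begin{lemma}\label{lem:goodset}
A set $v\subseteq\omega$ is good iff for all $k\ge1$, all $k$-trees $T$ and all $m<\omega$ there is $n\in v\setminus m$ with a $k$-certificate $F\subseteq T$.
\end{lemma}

\begin{proof}
If $v$ is good, take $\Phi$ constantly $v\setminus m$. Conversely, given $\Phi\colon T^{\max}\to\langle v\rangle$, color $t$ by the least $m$ with $v\setminus m\subseteq\Phi(t)$. As $\lambda>\omega$, Lemma~\ref{lem:pigeon} gives $T'\subseteq T$ with constant color $m$, and any $n\in v\setminus m$ with a certificate inside $T'$ lies in $\Gamma(T,\Phi)$.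
\end{proof}

\subsection{From good to decisive and back}

\begin{lemma}\label{lem:step}
If $\mathcal F$ is good and $B\in\mathcal B$, then there are $\alpha<\lambda$ and $i<2$ such that $\mathcal F[B^i_\alpha]$ is good.
\end{lemma}

\begin{proof}
Suppose not. For all $\alpha$ and $i$ there are $k(\alpha,i)\ge1$, a $k(\alpha,i)$-tree $T^{\alpha,i}$ and a function $\Phi^{\alpha,i}$ from its top nodes to $\mathcal F[B^i_\alpha]$ with $\Gamma(T^{\alpha,i},\Phi^{\alpha,i})=\emptyset$. Shrinking values, we may assume $\Phi^{\alpha,i}(t)=\Psi^{\alpha,i}(t)\cap B^i_\alpha$ with $\Psi^{\alpha,i}(t)\in\mathcal F$. Since $\lambda$ is regular and uncountable, there are $k_0,k_1$ and an unbounded $S\subseteq\lambda$ with $k(\alpha,0)=k_0$ and $k(\alpha,1)=k_1$ for $\alpha\in S$. Let $k=1+k_0+k_1$, and let $T$ consist of all initial segments of the sequences $\langle\alpha\rangle^\frown t^\frown u$ with $\alpha\in S$, $t\in(T^{\alpha,0})^{\max}$, $u\in(T^{\alpha,1})^{\max}$. The successor sets in $T$ are $S$ and successor sets from the trees $T^{\alpha,i}$, so $T$ is a $k$-tree. Put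
\[
\Phi(\langle\alpha\rangle^\frown t^\frown u)=\Psi^{\alpha,0}(t)\cap\Psi^{\alpha,1}(u)\in\mathcal F .
\]
By goodness there are $n$ and a $k$-certificate $F\subseteq T$ for $n$ with $n\in\Phi(s)$ for all $s\in F^{\max}$. At the root, $B(n)$ fails to split $a_\alpha(n)$ for some $\alpha\in\operatorname{succ}_F(\emptyset)$. Fix this $\alpha$, and fix $i$ with $n\in B^i_\alpha$.

Let $F_0=\{t\in\lambda^{\le k_0}:\langle\alpha\rangle^\frown t\in F\}\subseteq T^{\alpha,0}$. For $t\in F_0$ with $|t|<k_0$ we have $\operatorname{succ}_{F_0}(t)=\operatorname{succ}_F(\langle\alpha\rangle^\frown t)$, so $F_0$ is a $k_0$-certificate for $n$.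

\emph{Case $i=0$.} For $t\in F_0^{\max}$ the node $\langle\alpha\rangle^\frown t$ extends to some $\langle\alpha\rangle^\frown t^\frown u\in F^{\max}$, so $n\in\Psi^{\alpha,0}(t)\cap B^0_\alpha=\Phi^{\alpha,0}(t)$. Thus $n\in\Gamma(T^{\alpha,0},\Phi^{\alpha,0})$, a contradiction.

\emph{Case $i=1$.} Fix $t\in F_0^{\max}$ and let $F_1=\{u:\langle\alpha\rangle^\frown t^\frown u\in F\}\subseteq T^{\alpha,1}$. For $u\in F_1$ with $|u|<k_1$ we have $\operatorname{succ}_{F_1}(u)=\operatorname{succ}_F(\langle\alpha\rangle^\frown t^\frown u)$, so $F_1$ is a $k_1$-certificate for $n$. For $u\in F_1^{\max}$ we have $n\in\Psi^{\alpha,1}(u)\cap B^1_\alpha=\Phi^{\alpha,1}(u)$. Thus $n\in\Gamma(T^{\alpha,1},\Phi^{\alpha,1})$, a contradiction.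
\end{proof}

\begin{lemma}\label{lem:union}
If $\xi<\lambda$ is a limit ordinal and $\langle\mathcal F_\zeta:\zeta<\xi\rangle$ is an increasing sequence of good filters, then $\bigcup_{\zeta<\xi}\mathcal F_\zeta$ is good.
\end{lemma}

\begin{proof}
Given $T$ and $\Phi$, color $t\in T^{\max}$ by the least $\zeta$ with $\Phi(t)\in\mathcal F_\zeta$. Lemma~\ref{lem:pigeon} gives $T'\subseteq T$ with a constant color $\zeta$, and $\Gamma(T',\Phi{\restriction}T'^{\max})\neq\emptyset$ since $\mathcal F_\zeta$ is good.
\end{proof}

For unions of length $\lambda$ this coloring has too many colors. Such unions will be decisive when they occur, and the next lemma takes over.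

\begin{lemma}\label{lem:decgood}
Every decisive filter $\mathcal F$ is good.
\end{lemma}

\begin{proof}
We prove more: $\Gamma(T,\Phi)\in\mathcal F$ for every $k\ge0$, every $k$-tree $T$ and every $\Phi\colon T^{\max}\to\mathcal F$. This suffices since $\mathcal F$ is proper. We use induction on $k$. For $k=0$ the set $\{\emptyset\}$ is a certificate for every $n$, so $\Gamma(T,\Phi)=\Phi(\emptyset)$.

Let $k\ge1$, $S=\operatorname{succ}_T(\emptyset)$, $\Gamma=\Gamma(T,\Phi)$ and $\Gamma_\alpha=\Gamma(T_\alpha,\Phi_\alpha)$; by induction $\Gamma_\alpha\in\mathcal F$ for $\alpha\in S$. Let $S_n=\{\alpha\in S:n\in\Gamma_\alpha\}$. We claim that if $\{a_\alpha(n):\alpha\in S_n\}$ is not splittable, then $n\in\Gamma$. Indeed, the family has finitely many members, so it equals $\{a_\alpha(n):\alpha\in c\}$ for a finite $c\subseteq S_n$. If $F_\alpha\subseteq T_\alpha$ witnesses $n\in\Gamma_\alpha$ for $\alpha\in c$, then $F=\{\emptyset\}\cup\{\langle\alpha\rangle^\frown t:\alpha\in c,\ t\in F_\alpha\}$ has $\operatorname{succ}_F(\emptyset)=c$ and witnesses $n\in\Gamma$.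

So for $n\notin\Gamma$ we can choose $B(n)\subseteq I_n$ that splits $a_\alpha(n)$ for all $\alpha\in S_n$; for $n\in\Gamma$ put $B(n)=\emptyset$. By decisiveness $B^i_{\alpha_0}\in\mathcal F$ for some $\alpha_0$ and $i$. Take $\alpha\in S$ with $\alpha\ge\alpha_0$. By \eqref{eq:mono}, $B^i_\alpha\cap\Gamma_\alpha\in\mathcal F$. If $n\in B^i_\alpha\cap\Gamma_\alpha$, then $\alpha\in S_n$ and $B(n)$ does not split $a_\alpha(n)$, so $n\in\Gamma$. Hence $\Gamma\in\mathcal F$.
\end{proof}

\begin{lemma}\label{lem:extend}
If $\mathfrak c\le\lambda$, then every good filter extends to a decisive filter.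
\end{lemma}

\begin{proof}
Since $|\mathcal B|=\mathfrak c\le\lambda$, we can list $\mathcal B=\{B_\xi:\xi<\lambda\}$. Build an increasing sequence of good filters $\mathcal F_\xi$ ($\xi<\lambda$), starting from the given one: $\mathcal F_{\xi+1}$ comes from Lemma~\ref{lem:step} applied to $\mathcal F_\xi$ and $B_\xi$, and at limits $\xi<\lambda$ we take unions and use Lemma~\ref{lem:union}. The union of all $\mathcal F_\xi$ is proper and decisive.
\end{proof}

Thus, when $\mathfrak c\le\lambda$, a filter is good iff it extends to a decisive filter. Goodness is exactly what the iteration has to preserve.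

\section{Preserving goodness}\label{sec:preservation}

In a forcing notion, $q\le p$ means that $q$ is stronger. A forcing is \emph{ccc} if its antichains are countable; ccc forcings preserve cardinals and cofinalities. A set of conditions is \emph{centered} if each finite subset has a common lower bound, and a forcing is \emph{$\sigma$-centered} if it is a countable union of centered sets; such a forcing is ccc. All forcings in this paper are ccc, so $\lambda$ remains regular and uncountable, $\mathbf a$ remains a tower, and the results of Section~\ref{sec:good} hold in every extension. Being a $k$-certificate for $n$ depends only on finitely many values $a_\alpha(n)$, so it is absolute between models containing $\mathbf a$. Goodness is not obviously so, because an extension has new trees. The following lemma replaces a name for a tree by a ground model tree of possibilities.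

\begin{lemma}\label{lem:treecond}
Let $k\ge1$, let $\mathbb Q$ be a forcing, and let $q\in\mathbb Q$ force that $\dot T$ is a $k$-tree and $\dot\Phi$ is a function on $\dot T^{\max}$ with values in a ground model set. Then the ground model contains a $k$-tree $T$, conditions $q_t\le q$ and objects $\Phi(t)$ for $t\in T^{\max}$ such that $q_t\Vdash\text{``}t\in\dot T$ and $\dot\Phi(t)=\Phi(t)\text{''}$.
\end{lemma}

\begin{proof}
We define $T$ level by level, with $q_t\le q$ forcing $t\in\dot T$ for all $t\in T$. Put $q_\emptyset=q$. Given $q_t$ with $|t|<k$, let $S_t$ be the set of $\alpha$ such that some $r\le q_t$ forces $t^\frown\alpha\in\dot T$. Then $q_t\Vdash\operatorname{succ}_{\dot T}(t)\subseteq S_t$, so $S_t$ is unbounded. Let $\operatorname{succ}_T(t)=S_t$, and for $\alpha\in S_t$ let $q_{t^\frown\alpha}$ be such an $r$, extended to decide $\dot\Phi(t^\frown\alpha)$ if $|t|+1=k$.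
\end{proof}

The proofs of Lemmas~\ref{lem:centered}, \ref{lem:mathias} and~\ref{lem:start} share one pattern: pull the tree down by Lemma~\ref{lem:treecond}, thin it until the conditions $q_t$ fit together, find a certificate $F$, and take a common extension of the finitely many $q_t$ with $t\in F^{\max}$. That extension forces $F^{\max}\subseteq\dot T$, hence $F\subseteq\dot T$.

\begin{lemma}\label{lem:centered}
If $\mathcal F$ is good and $\mathbb Q$ is $\sigma$-centered, then $\mathbb Q$ forces that the filter generated by $\mathcal F$ is good.
\end{lemma}

\begin{proof}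
Let $\mathbb Q=\bigcup_{j<\omega}\mathbb Q_j$ with each $\mathbb Q_j$ centered. If the lemma fails, then in some extension there is a counterexample, whose values can be shrunk to members of $\mathcal F$. So some $q$ forces that $\dot T$ is a $k$-tree, $\dot\Phi\colon\dot T^{\max}\to\mathcal F$ and $\Gamma(\dot T,\dot\Phi)=\emptyset$. Take $T$, $q_t$, $\Phi$ from Lemma~\ref{lem:treecond}. By Lemma~\ref{lem:pigeon} we may assume that all $q_t$ lie in one $\mathbb Q_j$. Goodness of $\mathcal F$ gives $n$ and a certificate $F\subseteq T$ for $n$ with $n\in\Phi(t)$ for $t\in F^{\max}$. A common lower bound of $\{q_t:t\in F^{\max}\}$ forces $F\subseteq\dot T$ and $n\in\dot\Phi(t)$ for $t\in F^{\max}$, that is, $n\in\Gamma(\dot T,\dot\Phi)$. This is a contradiction.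
\end{proof}

For a proper filter $\mathcal F$, the \emph{Mathias forcing} $\mathbb M(\mathcal F)$ consists of pairs $(s,X)$ with $s\in[\omega]^{<\omega}$, $X\in\mathcal F$ and every element of $s$ below every element of $X$. The order is $(s',X')\le(s,X)$ iff $s\subseteq s'$, $X'\subseteq X$ and $s'\setminus s\subseteq X$. Conditions $(s,X_1),\dots,(s,X_j)$ have the common extension $(s,X_1\cap\dots\cap X_j)$, so $\mathbb M(\mathcal F)$ is $\sigma$-centered. For a generic $G$ let $v=\bigcup\{s:(s,X)\in G\}$. A condition $(s,X)$ forces $s\subseteq v\subseteq s\cup X$. Below any $(s,X)$ lie $(s,X\cap Y)$ for $Y\in\mathcal F$ and $(s\cup\{n\},X\setminus(n+1))$ for $n\in X$, and $X$ is infinite; so $v$ is infinite and $v\subseteq^*Y$ for all $Y\in\mathcal F$.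

The filter $\langle v\rangle$ contains the filter generated by $\mathcal F$ and may be larger, so Lemma~\ref{lem:centered} does not cover it. What saves goodness is that the generic set can be steered onto a certified point.

\begin{lemma}\label{lem:mathias}
If $\mathcal F$ is good, then $\mathbb M(\mathcal F)$ forces that the generic set $v$ is good.
\end{lemma}

\begin{proof}
Otherwise, by Lemma~\ref{lem:goodset} in the extension, there are $k\geq1$, $m$, a name $\dot T$ and a condition $q$ forcing that $\dot T$ is a $k$-tree and no $n\in v\setminus m$ has a certificate inside $\dot T$. Lemma~\ref{lem:treecond} gives $T$ and $q_t=(s_t,X_t)\le q$ forcing $t\in\dot T$. There are countably many finite sets, so by Lemma~\ref{lem:pigeon} we may assume $s_t=s$ for all $t\in T^{\max}$. Goodness applied to $\Phi(t)=X_t\setminus m$ gives $n\ge m$ and a certificate $F\subseteq T$ for $n$ with $n\in X:=\bigcap_{t\in F^{\max}}X_t$. Then $n$ is above $s$, and $(s\cup\{n\},X\setminus(n+1))$ extends every $q_t$ with $t\in F^{\max}$. It forces $F\subseteq\dot T$ and $n\in v\setminus m$, a contradiction.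
\end{proof}

\section{A tower over which the cofinite filter is good}\label{sec:tower}

The induction has to start with a tower for which the smallest filter is good. Not every tower will do: if $a_\alpha=a_0$ for all $\alpha$, then every family $\{a_\alpha(n):\alpha\in c\}$ is splittable and no filter is $1$-good. We force a tower by finite approximations.

Let $q_j=2^j+1$, so that $|I_n|=q_n$, $q_0=2$ and $q_{j+1}=2q_j-1$. The recursion comes from the following generalization of the triangle.

\begin{lemma}\label{lem:count}
Let $e\subseteq I_n$ and $q\ge1$. If $|e|\ge2q-1$, then the family $[e]^q$ of $q$-element subsets of $e$ is not splittable. If $|e|\le2q-2$, then every family of subsets of $e$ with at least $q$ elements is splittable.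
\end{lemma}

\begin{proof}
If $|e|\ge2q-1$ and $b\subseteq I_n$, one of $e\cap b$, $e\setminus b$ has at least $q$ elements, and $b$ does not split a $q$-element subset of it. If $|e|\le2q-2$, choose $b\subseteq e$ with $|b|\le q-1$ and $|e\setminus b|\le q-1$; a subset of $e$ with $q$ or more elements lies in neither part, so $b$ splits it.
\end{proof}

\begin{remark}\label{rem:sizes}
Fibers of size $q_k$ are necessary for $k$-goodness. Fix $\alpha_0$, let $T$ be the $k$-tree of increasing sequences of ordinals above $\alpha_0$, and let $\Phi(t)$ be the cofinite set of $n$ with $a_{\alpha_0}(n)\supseteq a_{t(0)}(n)\supseteq\dots\supseteq a_{t(k-1)}(n)$. If $F$ witnesses $n\in\Gamma(T,\Phi)$, then the second part of Lemma~\ref{lem:count} and downward induction on $j$ give $|a_{t(j-1)}(n)|\ge q_{k-j}$ for $t\in F$ of length $j\ge1$, and one more step gives $|a_{\alpha_0}(n)|\ge q_k$.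
\end{remark}

Let $\mathbb R$ be the set of triples $r=(N^r,H^r,a^r)$ where $N^r<\omega$, $H^r\in[\lambda]^{<\omega}$, and $a^r$ assigns to $\beta\in H^r$ and $n<N^r$ a set $a^r_\beta(n)\subseteq I_n$ with at least two elements. Put $r'\le r$ iff $N^{r'}\ge N^r$, $H^{r'}\supseteq H^r$, $a^{r'}$ extends $a^r$, and
\begin{equation}\label{eq:order}
a^{r'}_{\beta'}(n)\subseteq a^{r'}_\beta(n)\quad\text{whenever }\beta<\beta'\text{ are in }H^r\text{ and }N^r\le n<N^{r'} .
\end{equation}
The relation is transitive: if $r''\le r'\le r$, then \eqref{eq:order} for $r''$ and $r$ follows from $r'\le r$ when $n<N^{r'}$ and from $r''\le r'$ when $n\ge N^{r'}$. We have $|\mathbb R|=\lambda$.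

Recall the \emph{$\Delta$-system lemma}: if $\theta$ is regular uncountable and $\langle H_\alpha:\alpha\in S\rangle$ are finite sets with $|S|=\theta$, then there are $S'\subseteq S$ of size $\theta$ and a set $H$, the \emph{root}, with $H_\alpha\cap H_{\alpha'}=H$ for distinct $\alpha,\alpha'\in S'$. Two conditions with the same $N$ that agree on the common part of their index sets are compatible, since their union extends both and \eqref{eq:order} is vacuous. Among $\aleph_1$ conditions, $\aleph_1$ many have the same $N$, have index sets forming a $\Delta$-system, and agree on the root; so $\mathbb R$ is ccc. Any $r$ can be extended by adding an index $\beta$ with $a_\beta(n)=I_n$ for $n<N^r$, and by raising $N^r$ by one with all new values equal to $I_{N^r}$. So for generic $G$ the union $\mathbf a$ of the $a^r$ ($r\in G$) is defined on all of $\lambda\times\omega$. If $\beta<\beta'$ lie in $H^r$ with $r\in G$, then \eqref{eq:order} gives $a_{\beta'}(n)\subseteq a_\beta(n)$ for all $n\ge N^r$. Thus $\mathbf a$ is a tower.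

\begin{lemma}\label{lem:start}
$\mathbb R$ forces that the cofinite filter is good with respect to the generic tower.
\end{lemma}

The case $k=1$ shows the idea. Suppose $r_*$ forces that $\dot S\subseteq\lambda$ is unbounded and $\{a_\alpha(n):\alpha\in\dot S\}$ is splittable for all $n\ge m$. Unboundedly many $\alpha$ have a condition $r_\alpha\le r_*$ forcing $\alpha\in\dot S$. Thin them so that they share one $N\ge\max(m,1)$, their index sets form a $\Delta$-system with root $H$ on which they agree, and the blocks $b_\alpha=H^{r_\alpha}\setminus H$ contain $\alpha$ and lie above $H$. Take three of them, $\alpha_0,\alpha_1,\alpha_2$, form the union of the three conditions, and fill in coordinate $N$ by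
\[
a_\beta(N)=\{0,1,2\}\ \ (\beta\in H),\qquad a_\beta(N)=\{0,1,2\}\setminus\{j\}\ \ (\beta\in b_{\alpha_j}).
\]
The result $r$ extends each $r_{\alpha_j}$. The point is that \eqref{eq:order} only compares indices inside one $H^{r_{\alpha_j}}$: nothing has yet been promised about indices from different blocks, so they may carry incomparable sets at coordinate $N$. Now $r$ forces $\alpha_0,\alpha_1,\alpha_2\in\dot S$ and that $a_{\alpha_0}(N),a_{\alpha_1}(N),a_{\alpha_2}(N)$ form a triangle, a contradiction. The general proof nests this picture $k$ times, still at a single coordinate $N$.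

\begin{proof}[Proof of Lemma~\ref{lem:start}]
Suppose not. By Lemma~\ref{lem:goodset} for $v=\omega$ in the extension, there are $k\ge1$, $m$, $\dot T$ and $r_*$ forcing that $\dot T$ is a $k$-tree and no $n\ge m$ has a certificate inside $\dot T$. Lemma~\ref{lem:treecond} gives a $k$-tree $T$ and conditions $r_t=(N_t,H_t,a^t)\le r_*$ forcing $t\in\dot T$, for $t\in T^{\max}$. Extending them, we may assume that $N_t\ge\max(m,k)$ and that all entries of $t$ lie in $H_t$.

\emph{Step 1: thinning.} By downward recursion on $j=k-1,\dots,0$ we treat each $t\in T$ of length $j$: we shrink $\operatorname{succ}_T(t)$ to an unbounded subset, deleting everything above the discarded successors, and define a condition $(N_t,H_t,a^t)$ with all entries of $t$ in $H_t$, so that for the remaining successors $\alpha\ne\alpha'$, with $b_{t^\frown\alpha}=H_{t^\frown\alpha}\setminus H_t$: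
\begin{itemize}
\item[(1)] $H_{t^\frown\alpha}\cap H_{t^\frown\alpha'}=H_t$, $N_{t^\frown\alpha}=N_t$, and $a^{t^\frown\alpha}$ agrees with $a^t$ on $H_t$;
\item[(2)] $\alpha\in b_{t^\frown\alpha}$, and every element of $b_{t^\frown\alpha}$ exceeds every element of $H_t$.
\end{itemize}
Apply the $\Delta$-system lemma to the $\lambda$ many sets $H_{t^\frown\alpha}$ and let $H_t$ be the root. There are countably many possibilities for $N_{t^\frown\alpha}$ together with the restriction of $a^{t^\frown\alpha}$ to $H_t$, so one of them occurs $\lambda$ times; it defines $N_t$ and $a^t$. This gives (1). The entries of $t$ lie in every $H_{t^\frown\alpha}$, hence in $H_t$. For (2), we have $\alpha\in H_{t^\frown\alpha}$, so $\alpha\in b_{t^\frown\alpha}$ unless $\alpha$ is in the finite set $H_t$. The blocks $b_{t^\frown\alpha}$ are pairwise disjoint, so fewer than $\lambda$ of them meet the ordinal $\sup H_t+1$. Discard these exceptions. Work at level $j$ does not change the successor sets of surviving nodes at higher levels, so at the end $T$ is a $k$-tree in which (1) and (2) hold everywhere. In particular $N_t$ has a constant value $N\ge\max(m,k)$,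 and $a^t$ agrees with $a^u$ on $H_u\subseteq H_t$ whenever $u$ is an initial segment of $t$. With $b_\emptyset=H_\emptyset$,
\begin{equation}\label{eq:blocks}
H_t=b_\emptyset\cup b_{t\restriction1}\cup\dots\cup b_t,\quad\text{with the blocks in increasing order.}
\end{equation}

\emph{Step 2: the finite tree.} Blocks with different parents may still overlap, and the values to be assigned on them could conflict. So we choose a finite $F\subseteq T$ one node at a time, starting with $\emptyset$ and with parents before children, such that each $t\in F$ of length $j<k$ gets exactly $\binom{q_{k-j}}{q_{k-j-1}}$ successors, and each new node $t^\frown\alpha$ has $b_{t^\frown\alpha}$ disjoint from $H_u$ for all nodes $u$ chosen before. This is possible because only finitely many of the pairwise disjoint sets $b_{t^\frown\alpha}$, $\alpha\in\operatorname{succ}_T(t)$, meet a given finite set. Since $b_u\subseteq H_u$, the blocks $b_u$ ($u\in F$) are pairwise disjoint.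

\emph{Step 3: the sets at coordinate $N$.} Choose $e_\emptyset\subseteq I_N$ with $|e_\emptyset|=q_k$, which is possible as $k\le N$. Given $t\in F$ of length $j<k$ and $e_t$ of size $q_{k-j}$, let $\alpha\mapsto e_{t^\frown\alpha}$ be a bijection from $\operatorname{succ}_F(t)$ onto $[e_t]^{q_{k-j-1}}$. Since $q_{k-j}=2q_{k-j-1}-1$, Lemma~\ref{lem:count} shows that $\{e_{t^\frown\alpha}:\alpha\in\operatorname{succ}_F(t)\}$ is not splittable. All $e_u$ have at least $q_0=2$ elements.

\emph{Step 4: the amalgamation.} Let $N^r=N+1$ and $H^r=\bigcup_{u\in F}b_u$. Each $\beta\in H^r$ lies in exactly one block $b_u$; put $a^r_\beta(n)=a^u_\beta(n)$ for $n<N$, and $a^r_\beta(N)=e_u$. Let $t\in F^{\max}$. By \eqref{eq:blocks}, each $\beta\in H_t$ lies in $b_u$ for an initial segment $u$ of $t$, and $a^t_\beta=a^u_\beta$; so $a^r$ extends $a^t$. Again by \eqref{eq:blocks}, if $\beta<\beta'$ are in $H_t$, then $\beta\in b_u$ and $\beta'\in b_{u'}$ with $u\subseteq u'\subseteq t$, so $a^r_{\beta'}(N)=e_{u'}\subseteq e_u=a^r_\beta(N)$. Hence $r\le r_t$ for all $t\in F^{\max}$. Every node of $F$ extends to one in $F^{\max}$, so $r\Vdash F\subseteq\dot T$.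 For $\alpha\in\operatorname{succ}_F(t)$ we have $\alpha\in b_{t^\frown\alpha}$ by (2), so $r$ forces $a_\alpha(N)=e_{t^\frown\alpha}$. By Step 3, $r$ forces that $F$ is a certificate for $N\ge m$. Since $r\le r_*$, this is a contradiction.
\end{proof}

\section{The iteration}\label{sec:iteration}

We use three textbook facts.
\begin{itemize}
\item[(F1)] A finite support iteration of ccc forcings is ccc.
\item[(F2)] Let $\mathbb P$ be ccc with a dense subset of size at most $\mu$, and let $\theta$ and $\mu$ be infinite. Every subset of $\theta$ in an extension has a \emph{nice name}, given by a $\theta$-sequence of countable antichains of the dense set. It involves at most $\theta$ conditions, and there are at most $\mu^\theta$ such names. In the same way, a function $\omega\to\mu$ has a name given by countably many triples $(p,n,\xi)$, and there are at most $\mu^{\aleph_0}$ such names.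
\item[(F3)] Let $\delta$ be a limit stage of a finite support ccc iteration and $\omega\le\theta<\operatorname{cf}(\delta)$. Every subset of $\theta$ in the $\delta$-th extension lies in the $\beta$-th extension for some $\beta<\delta$, since the supports of the conditions in a nice name are bounded below $\delta$.
\end{itemize}

Let $V$ satisfy $\lambda^{\aleph_0}=\lambda$ and $2^\lambda=\lambda^+$, and put $\kappa=\lambda^+$. Let $W_0$ be an $\mathbb R$-generic extension of $V$ with generic tower $\mathbf a$. By (F2), $\lambda^{\aleph_0}=\lambda$ and $2^\lambda=\lambda^+$ hold in $W_0$.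

\subsection{The construction}

In $W_0$ we define a finite support iteration $\langle\mathbb P_\beta,\dot{\mathbb Q}_\beta:\beta<\kappa\rangle$ with limit $\mathbb P_\kappa$. Write $W_\beta=W_0[G_\beta]$. We identify $\mathbb P_\xi$ with the set of conditions of $\mathbb P_\delta$ with support contained in $\xi$, so that $G_\xi=G_\delta\cap\mathbb P_\xi$ for $\xi\le\delta$. Stage $\beta$ adds a set $v_\beta\subseteq\omega$, and $\mathcal F_\beta$ denotes the filter generated in $W_\beta$ by $\{v_\eta:\eta<\beta\}$ and the cofinite sets. We maintain, for $\beta<\kappa$:
\begin{itemize}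
\item[(a)] $\mathbb P_\beta$ is ccc and has a dense subset of size at most $\lambda$; hence, by (F2), $W_\beta$ satisfies $\mathfrak c\le\lambda$ and $2^\lambda=\lambda^+$;
\item[(b)] $v_\eta$ is infinite and $v_\eta\subseteq^*v_\zeta$ for $\zeta<\eta<\beta$;
\item[(c)] $\mathcal F_\beta$ is good in $W_\beta$.
\end{itemize}

Call $\mathcal H\subseteq[\omega]^\omega$ a \emph{task} if $|\mathcal H|\le\lambda$ and all finite subfamilies of $\mathcal H$ have infinite intersection. A task remains a task in later models. By (a), $W_\gamma$ has at most $\mathfrak c^\lambda\le2^\lambda=\kappa$ tasks; once $\mathbb P_\gamma$ is defined, fix a name for a list $\langle\mathcal H_{\gamma,\xi}:\xi<\kappa\rangle$ of them. Fix in advance a surjection $\beta\mapsto(\gamma_\beta,\xi_\beta)$ from $\kappa$ onto $\kappa\times\kappa$ with $\gamma_\beta\le\beta$.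

At stage $\beta$, work in $W_\beta$. By (a), (c) and Lemma~\ref{lem:extend} there is a decisive filter $\mathcal D_\beta\supseteq\mathcal F_\beta$. Let $\mathcal E_\beta$ be the proper filter generated by $\mathcal H_{\gamma_\beta,\xi_\beta}$ and the cofinite sets, and let
\[
\mathbb Q_\beta=\mathbb M(\mathcal D_\beta)\times\mathbb M(\mathcal E_\beta).
\]
By the product lemma, a generic filter for $\mathbb Q_\beta$ has the form $G^0\times G^1$, where $G^0$ is $\mathbb M(\mathcal D_\beta)$-generic over $W_\beta$ and $G^1$ is $\mathbb M(\mathcal E_\beta)$-generic over $W_\beta[G^0]$. Let $v_\beta$ and $z_\beta$ be the two generic sets. Then $v_\beta$ is a pseudointersection of $\mathcal D_\beta$, and $z_\beta$ is one of $\mathcal H_{\gamma_\beta,\xi_\beta}$. Since $|\mathbb Q_\beta|\le\mathfrak c\le\lambda$, we may pull the order back along a surjection $\lambda\to\mathbb Q_\beta$ that sends $0$ to the largest condition, and so regard $\mathbb Q_\beta$ as a quasiorder on the set $\lambda$.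

\emph{Proof of (a).} The conditions of $\mathbb Q_\beta$ with a fixed pair of finite parts form a centered set, so $\mathbb Q_\beta$ is $\sigma$-centered, and (F1) applies. Let $\mathbb P^*_\beta$ be the set of $p\in\mathbb P_\beta$ all of whose coordinates are canonical names $\check\xi$ with $\xi<\lambda$. It is dense, by induction on $\beta$: for $p\in\mathbb P_{\gamma+1}$ extend $p{\restriction}\gamma$ to a member of $\mathbb P^*_\gamma$ that decides $p(\gamma)=\xi$ and append $\check\xi$; at limits supports are bounded. A member of $\mathbb P^*_\beta$ is determined by a finite subset of $\beta\times\lambda$, so $|\mathbb P^*_\beta|\le\lambda$ for $\beta<\kappa$, and $|\mathbb P^*_\kappa|\le\kappa$.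

\emph{Proof of (b).} For $\zeta<\eta$ we have $v_\zeta\in\mathcal F_\eta\subseteq\mathcal D_\eta$, so $v_\eta\subseteq^*v_\zeta$. In particular, for $\beta>0$ the filter $\mathcal F_\beta$ is proper and consists of the $X\in W_\beta$ with $v_\eta\subseteq^*X$ for some $\eta<\beta$.

\subsection{Goodness along the iteration}

For $\beta=0$, (c) is Lemma~\ref{lem:start}.

\emph{Successor step.} In $W_\beta$ the filter $\mathcal D_\beta$ is good by Lemma~\ref{lem:decgood}, so $v_\beta$ is good in $W_\beta[G^0]$ by Lemma~\ref{lem:mathias}. The poset $\mathbb M(\mathcal E_\beta)$ of $W_\beta$ is $\sigma$-centered in $W_\beta[G^0]$, by the same countably many centered sets. By Lemma~\ref{lem:centered}, $v_\beta$ is good in $W_{\beta+1}$, and $\langle v_\beta\rangle=\mathcal F_{\beta+1}$ by (b).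

Limit stages split by cofinality. At uncountable cofinality there are no new reals, and the chain has already decided everything.

\begin{lemma}\label{lem:uncof}
If $\delta\le\kappa$ and $\operatorname{cf}(\delta)>\omega$, then $\mathcal F_\delta$ is decisive in $W_\delta$, hence good.
\end{lemma}

\begin{proof}
Let $B\in\mathcal B$ be in $W_\delta$. It is coded by a subset of $\omega$, so $B\in W_\beta$ for some $\beta<\delta$ by (F3). Then $B^i_\alpha\in\mathcal D_\beta$ for some $\alpha$ and $i$, so $v_\beta\subseteq^*B^i_\alpha$ and $B^i_\alpha\in\mathcal F_\delta$. Goodness follows from Lemma~\ref{lem:decgood}.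
\end{proof}

At cofinality $\omega$ new reals can appear, and a tree of $W_\delta$ need not lie in any earlier model. But each of its top nodes is put there by a condition with bounded support, and there are only countably many bounds to consider. The pigeonhole principle then yields a subtree that does lie in an earlier model.

\begin{lemma}\label{lem:cofomega}
If $\delta<\kappa$ and $\operatorname{cf}(\delta)=\omega$, then $\mathcal F_\delta$ is good in $W_\delta$.
\end{lemma}

\begin{proof}
Let $C\in W_0$ be a countable cofinal subset of $\delta$. In $W_\delta$ let $T$ be a $k$-tree and $\Phi\colon T^{\max}\to\mathcal F_\delta$, with names $\dot T$ and $\dot\Phi$. For $t\in T^{\max}$ choose $\eta\in C$ and $m<\omega$ with $v_\eta\setminus m\subseteq\Phi(t)$, which is possible by (b); a condition $q_t\in G_\delta$ forcing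
\[
\sigma(t,\eta,m):\qquad t\in\dot T^{\max}\ \text{ and }\ \dot v_\eta\setminus m\subseteq\dot\Phi(t);
\]
and $\xi\in C$ above $\eta$ with $\operatorname{supp}(q_t)\subseteq\xi$. By Lemma~\ref{lem:pigeon} in $W_\delta$ there is a $k$-tree $T'\subseteq T$ on whose top nodes the triple $(\eta,m,\xi)$ is constant. Fix this triple. The tree $T'$ need not be in $W_\xi$, but the set
\[
E=\{t\in\lambda^k:\exists q\in G_\xi\ \ q\Vdash_{\mathbb P_\delta}\sigma(t,\eta,m)\}
\]
is, because the forcing relation of $\mathbb P_\delta$ is definable in $W_0$. We have $T'^{\max}\subseteq E$ since $q_t\in G_\xi$ for $t\in T'^{\max}$. Since $G_\xi\subseteq G_\delta$, we have $E\subseteq T^{\max}$ and $v_\eta\setminus m\subseteq\Phi(t)$ for $t\in E$.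

In $W_\xi$ call $t\in\lambda^k$ \emph{nice} if $t\in E$, and, by downward recursion, call $t\in\lambda^j$ with $j<k$ \emph{nice} if $t^\frown\alpha$ is nice for unboundedly many $\alpha<\lambda$. All nodes of $T'$ are nice, by downward induction in $W_\delta$: for $t\in T'$ of length less than $k$, the set $\{\alpha:t^\frown\alpha\text{ is nice}\}$ includes the unbounded set $\operatorname{succ}_{T'}(t)$. In particular $\emptyset$ is nice. So the set $T''$ of all $t\in\lambda^{\le k}$ all of whose initial segments, including $t$, are nice is a $k$-tree in $W_\xi$, and $T''^{\max}\subseteq E$.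

Since $\eta<\xi$, the set $v_\eta\setminus m$ is in $\mathcal F_\xi$, which is good in $W_\xi$. Applying this to $T''$ and the constant function with value $v_\eta\setminus m$, we get $n\in v_\eta\setminus m$ and a certificate $F\subseteq T''$ for $n$. Then $F^{\max}\subseteq E\subseteq T$, so $F\subseteq T$, and $n\in\Phi(t)$ for $t\in F^{\max}$. Thus $n\in\Gamma(T,\Phi)$.
\end{proof}

This proves (c) and completes the recursion.

\subsection{The final model}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The model $W_\kappa$ is an extension of $V$ by the ccc forcing $\mathbb R*\dot{\mathbb P}_\kappa$, so $\kappa$ is still $\lambda^+$.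

Let $\mathcal H$ be a task in $W_\kappa$. It is coded by a subset of $\lambda$, and $\lambda<\operatorname{cf}(\kappa)$, so $\mathcal H\in W_\gamma$ for some $\gamma<\kappa$ by (F3). Then $\mathcal H=\mathcal H_{\gamma,\xi}$ for some $\xi$, and if $(\gamma,\xi)=(\gamma_\beta,\xi_\beta)$, then $z_\beta$ is a pseudointersection of $\mathcal H$. Hence $\mathfrak p\ge\lambda^+$. Since $|\mathbb P^*_\kappa|\le\lambda^+$, (F2) bounds $\mathfrak c$ in $W_\kappa$ by $(\lambda^+)^{\aleph_0}$ computed in $W_0$. A countable sequence in $\lambda^+$ is bounded, so $(\lambda^+)^{\aleph_0}=\lambda^+\cdot\lambda^{\aleph_0}=\lambda^+$. With $\mathfrak p\le\mathfrak c$ from Lemma~\ref{lem:nopseudo} we get $\mathfrak p=\mathfrak c=\lambda^+=\kappa$.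

By (b) and Lemma~\ref{lem:uncof}, the chain $\langle v_\beta:\beta<\kappa\rangle$ generates the decisive filter $\mathcal V=\mathcal F_\kappa$. Proposition~\ref{prop:reduction} gives a nonprincipal ultrafilter $\mathcal U$ on $\Omega$ with $\langle\mathcal U,\supseteq^*\rangle\equiv_T\lambda\times\mathfrak c$, whose image under the finite-to-one map $\pi$ is $\mathcal V$, and $\langle\mathcal V,\supseteq^*\rangle\equiv_T\mathfrak c$. A bijection between $\Omega$ and $\omega$ transfers $\mathcal U$ to $\omega$.
\end{proof}

\begin{remark}
The hypotheses on $\lambda$ enter as follows. Regularity and uncountability make Lemma~\ref{lem:pigeon} available for countably many colors and for the $\xi<\lambda$ colors of Lemma~\ref{lem:union}, and they give the $\Delta$-systems of size $\lambda$ in Lemma~\ref{lem:start}. The equation $\lambda^{\aleph_0}=\lambda$ keeps $\mathfrak c\le\lambda$ at all stages below $\lambda^+$, so that the recursion in Lemma~\ref{lem:extend} passes only through limits below $\lambda$; it also gives $\mathfrak c\le\lambda^+$ at the end. The equation $2^\lambda=\lambda^+$ bounds the number of tasks, so that $\lambda^+$ stages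 handle them all.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Milovich}
David Milovich, \emph{Tukey classes of ultrafilters on omega}, arXiv:0807.3978 (2008).

\end{thebibliography}
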